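\title{Representations do not detect integrality in $K_1$ of localized Iwasawa algebras}

\begin{abstract}
Let $G$ be a compact $p$-adic Lie group with a quotient $\Gamma=G/H\cong\mathbb Z_p$, and let $\Lambda(G)_{S^*}$ be the localization of its Iwasawa algebra at the Ore set $S^*$ attached to $H$. An element $\xi$ of $K_1(\Lambda(G)_{S^*})$ can be evaluated at every continuous representation of $G$. A conjecture of Coates, Fukaya, Kato, Sujatha and Venjakob predicts that, if $G$ has no element of order $p$, these values decide whether $\xi$ comes from $\Lambda(G)$, from $\Lambda(G)[1/p]$, or from the units of these rings. We show that all four cases of the conjecture fail, for every prime $p$: for a non-abelian group $G=\mathbb Z_p\rtimes\mathbb Z_p$ there is an element $\xi$ whose image under every representation is $1$ and which does not come from $\Lambda(G)[1/p]$. The same construction works for a class of groups that contains $GL_2(\mathbb Z_p)$, $p\ge5$. For abelian $G$ the conjecture holds.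
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The setting}
Let $p$ be a prime and let $G$ be a compact $p$-adic Lie group with a closed normal subgroup $H$ such that $\Gamma:=G/H\cong\mathbb Z_p$. For a compact $p$-adic Lie group $K$ let $\Lambda(K)=\mathbb Z_p[[K]]=\varprojlim_U\mathbb Z_p[K/U]$ be its Iwasawa algebra, $U$ running over the open normal subgroups. Put $\Lambda=\Lambda(G)$ and
\[
S=\{f\in\Lambda:\ \Lambda/\Lambda f\text{ is finitely generated as a left }\Lambda(H)\text{-module}\},\qquad S^*=\bigcup_{n\ge0}p^nS .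
\]
It is known that $S^*$ is a multiplicatively closed left and right Ore set of non-zero divisors, so that the localization $\Lambda_{S^*}$ exists and contains $\Lambda$. We write
\[
R_1=\Lambda\ \subset\ R_2=\Lambda[\tfrac1p]\ \subset\ R_3=\Lambda_{S^*}.
\]
It is also known that the canonical map $\alpha:R_3^\times\to K_1(R_3)$ is surjective. We use these facts without proof.

Let $L$ be a finite extension of $\mathbb Q_p$ with ring of integers $O$. Put $A_1=\Lambda_O(\Gamma)=O[[\Gamma]]$ and $A_2=A_1[\tfrac1p]$, and let $Q_O(\Gamma)$ be the field of fractions of $A_1$. Let $\mathfrak R(G)$ be the set of all continuous representations $\rho:G\to GL_n(O)$, for all $n\ge1$ and all such $O$; those with finite image are called \emph{Artin} representations. For $\rho\in\mathfrak R(G)$ the continuous ring homomorphism $\Lambda\to M_n(A_1)$, $g\mapsto\rho(g)\bar g$, where $\bar g$ is the image of $g\in G$ in $\Gamma$, extends to a ring homomorphism $\tilde\rho:R_3\to M_n(Q_O(\Gamma))$, and this induces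
\[
\Phi_\rho:K_1(R_3)\to K_1\bigl(M_n(Q_O(\Gamma))\bigr)=Q_O(\Gamma)^\times,\qquad \Phi_\rho(\alpha(f))=\det\tilde\rho(f).
\]
Let $\varphi:A_1\to O$ be the augmentation map and $\mathfrak p$ its kernel. It extends to the local ring $(A_1)_{\mathfrak p}$, with values in $L$, and we put $\varphi(x)=\infty$ for $x\in Q_O(\Gamma)\setminus(A_1)_{\mathfrak p}$. The \emph{value} of $\xi\in K_1(R_3)$ at $\rho$ is $\xi(\rho)=\varphi(\Phi_\rho(\xi))\in L\cup\{\infty\}$.

\subsection*{The conjecture}
The simplest case shows what these definitions measure. Let $H=1$ and $G=\Gamma$, with topological generator $t=1+T$, so that $\Lambda=\mathbb Z_p[[T]]$. Then $S=\Lambda\setminus p\Lambda$ by Weierstrass preparation, $R_3$ is the field of fractions of $\Lambda$, and $\xi\in K_1(R_3)=R_3^\times$ is a quotient of two power series, that is, a meromorphic function on the open unit disc. Its value at the character $t\mapsto1+x$ is $\xi(x)$. If no value is $\infty$ then $\xi$ has no pole and lies in $R_2$; if all values are integral then $\xi$ lies in $R_1$. So integrality of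 $\xi$ can be read off from its values, and one would guess that the same is true for every $G$ once characters are replaced by representations of arbitrary dimension. This is the following conjecture, posed in \cite{CFKSV}.

\medskip
\noindent\textbf{Conjecture.}\ \emph{Assume that $G$ has no element of order $p$. In each of the four cases of the table below, the assertions {\rm(a), (b), (c), (d)} are equivalent for every $\xi\in K_1(R_3)$. Here {\rm(b)} and {\rm(c)} are required for all $\rho\in\mathfrak R(G)$, and {\rm(d)} for all Artin $\rho$; the symbols $L$, $O$, $A_1$, $A_2$ refer to the coefficients of the $\rho$ in question.}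
\begin{center}
\begin{tabular}{c|c|c|c|c}
Case & (a)\ \ $\xi\in$ & (b)\ \ $\xi(\rho)\in$ & (c)\ \ $\Phi_\rho(\xi)\in$ & (d)\ \ $\Phi_\rho(\xi)\in$\\ \hline
1 & $\alpha(R_2\cap R_3^\times)$ & $L$ & $A_2$ & $A_2$\\
2 & $\alpha(R_1\cap R_3^\times)$ & $O$ & $A_1$ & $A_1$\\
3 & $\alpha(R_2^\times)$ & $L^\times$ & $A_2^\times$ & $A_2^\times$\\
4 & $\alpha(R_1^\times)$ & $O^\times$ & $A_1^\times$ & $A_1^\times$
\end{tabular}
\end{center}
\medskip

\subsection*{Results}
The conjecture is false in all four cases, for every prime $p$. One element serves for all cases, by the following observation. Call $\xi\in K_1(R_3)$ \emph{invisible} if $\Phi_\rho(\xi)=1$ for all $\rho\in\mathfrak R(G)$. Then $\xi(\rho)=\varphi(1)=1$, so (b), (c), (d) hold for $\xi$ in all four cases. On the other hand $R_1^\times$, $R_2^\times$ and $R_1\cap R_3^\times$ are contained in $R_2\cap R_3^\times$, so (a) of any case implies (a) of Case 1. Hence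
\begin{equation}\label{eq:principle}
\text{an invisible }\xi\notin\alpha(R_2\cap R_3^\times)\text{ satisfies (b), (c), (d) and violates (a) in each case.}
\end{equation}

Let $c\in1+p\mathbb Z_p$ be not a root of unity, for instance $c=1+p$. Put
\[
G_c=\left\{\begin{pmatrix}c^s&x\\0&1\end{pmatrix}:s,x\in\mathbb Z_p\right\},\qquad \gamma=\begin{pmatrix}c&0\\0&1\end{pmatrix},\qquad h=\begin{pmatrix}1&1\\0&1\end{pmatrix},
\]
and $H=h^{\mathbb Z_p}$. The map $s\mapsto c^s$ is injective on $\mathbb Z_p$ (if $c^{p^ru}=1$ with $u\in\mathbb Z_p^\times$, then $c^{p^r}=1$), so $G_c=H\rtimes\gamma^{\mathbb Z_p}\cong\mathbb Z_p\rtimes\mathbb Z_p$ with $\gamma h\gamma^{-1}=h^c$. It is a closed subgroup of $GL_2(\mathbb Z_p)$, hence a compact $p$-adic Lie group.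

\begin{theorem}\label{thm:A}
Let $G=G_c$ and $H=h^{\mathbb Z_p}$. Then $G$ has no element of order $p$, and there is $\xi\in K_1(R_3)$ with $\Phi_\rho(\xi)=1$ for all $\rho\in\mathfrak R(G)$ and $\xi\notin\alpha(R_2\cap R_3^\times)$. Hence in each of Cases 1--4, assertions {\rm(b), (c), (d)} hold for $\xi$ and {\rm(a)} fails.
\end{theorem}

The failure is not isolated.

\begin{theorem}\label{thm:Aprime}
Let $G=G_c$, $H=h^{\mathbb Z_p}$, and let $\mathcal K\subset K_1(R_3)$ be the subgroup of all $\xi$ with $\Phi_\rho(\xi)=1$ for all $\rho\in\mathfrak R(G)$. Then $\mathcal K/(\mathcal K\cap\alpha(R_2^\times))$ contains a free abelian group of rank $2^{\aleph_0}$.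
\end{theorem}

The counterexample persists in every group that contains $G_c$ in a way compatible with $\Gamma$.

\begin{definition}\label{def:pair}
A \emph{scaling pair} for $(G,H)$ is a pair $(\gamma,h)\in G\times H$ such that the closed subgroup $\tilde\Gamma$ generated by $\gamma$ maps isomorphically onto $\Gamma$, the closed subgroup $C=\{h^x:x\in\mathbb Z_p\}$ generated by $h$ is isomorphic to $\mathbb Z_p$, and $\gamma h\gamma^{-1}=h^c$ with $c\in1+p\mathbb Z_p$ not a root of unity.
\end{definition}

\begin{theorem}\label{thm:B}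
For every $(G,H)$ that admits a scaling pair there is $\xi\in K_1(R_3)$ with $\Phi_\rho(\xi)=1$ for all $\rho\in\mathfrak R(G)$ and $\xi\notin\alpha(R_2\cap R_3^\times)$. So the conjecture fails in all four cases for every such $G$ without elements of order $p$. In particular it fails for $G=GL_2(\mathbb Z_p)$, $p\ge5$, with $\Gamma=\det(G)/\text{torsion}$.
\end{theorem}

On the positive side we have the following.

\begin{proposition}\label{prop:C}
{\rm(i)} For every $G$, in each case, $\mathrm{(a)}\Rightarrow\mathrm{(b)}\Leftrightarrow\mathrm{(c)}\Rightarrow\mathrm{(d)}$.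
{\rm(ii)} If $G$ is abelian without elements of order $p$, then {\rm(a)--(d)} are equivalent in each case.
\end{proposition}

\begin{corollary}\label{cor:D}
Let $p$ be odd, $G$ pro-$p$ and $H\cong\mathbb Z_p$. Then each of the four cases of the conjecture holds for $G$ if and only if $G$ is abelian.
\end{corollary}

Section~\ref{sec:example} shows the mechanism for $p=2$, $c=3$. After some background (Section~\ref{sec:background}) we prove Proposition~\ref{prop:C} in Section~\ref{sec:abelian}. Sections~\ref{sec:linear} and~\ref{sec:units} construct invisible elements $\xi_I$, and Section~\ref{sec:partial} constructs an invariant $\partial$ on $K_1(R_3)$ that obstructs (a). It is computed directly for $H\cong\mathbb Z_p$ in Section~\ref{sec:rankone}, and by an asymptotic count of eigenvalues for general $H$ in Section~\ref{sec:general}.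

\section{The mechanism for $p=2$, $c=3$}\label{sec:example}

Let $G=G_3$ and $p=2$. Then $\Lambda(H)=\mathbb Z_2[[X]]$ with $h=1+X$, and $\gamma b=\sigma(b)\gamma$ for $b\in\Lambda(H)$, where $\sigma$ is the substitution $h\mapsto h^3$. For $a\in\Lambda(H)$ with $a\equiv1\bmod(2,X)$ consider $f_a=\gamma-a$, the analogue of a linear polynomial with root $a$; it lies in $S$ (Lemma~\ref{lem:Ma}).

\emph{What representations see.} If $\gamma$ and $h$ commuted, every $2$-power root of unity $\zeta$ would give characters $h\mapsto\zeta$, $\gamma\mapsto\eta$, with $\Phi_\rho(\alpha(f_a))=\eta t-a(\zeta-1)$, where $t=\bar\gamma$. These characters would see every value $a(\zeta-1)$, and these values determine $a$. In $G_3$ a character needs $\zeta^3=\zeta$, so $\zeta=\pm1$. The eigenvalue $i=\sqrt{-1}$ first occurs in dimension two, together with $i^3=-i$: for a principal unit $\eta$,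
\[
\rho(h)=\begin{pmatrix}i&0\\0&-i\end{pmatrix},\quad\rho(\gamma)=\begin{pmatrix}0&\eta\\1&0\end{pmatrix},\quad \det(\rho(\gamma)t-\rho(a))=a(i-1)\,a(-i-1)-\eta t^2 .
\]
Only the product of the two values appears. In general (Proposition~\ref{prop:det}) representations see of $f_a$ only the norms $N_\zeta(a)$, the products of the values of $a$ over the orbits $\{\zeta,\zeta^3,\zeta^9,\dots\}$; let $m_\zeta$ be the size of the orbit.

\emph{Norms can be prescribed.} For $j\ge1$ let $\beta_j=h^{2^{j-1}}+1$ and
\[
v_j=\sigma(\beta_j)/\beta_j=y^2-y+1,\qquad y=h^{2^{j-1}} .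
\]
Let $\zeta$ have order $2^n$ and evaluate at $h=\zeta$. If $n<j$, then $y=1$ and $v_j=1$. If $n=j$, then $y=-1$ and $v_j=3$ at each point of the orbit, so $N_\zeta(v_j)=3^{m_\zeta}$. If $n>j$, then $\beta_j$ does not vanish on the orbit and the product of the $(y^3+1)/(y+1)$ telescopes to $1$; for example $v_1=h^2-h+1$ takes the values $-i$ and $i$ at $h=i$ and $h=-i$. Since $v_j\to1$, we may form $v=v_I=\prod_{j\in I}v_j$ for \emph{any} set $I$ of positive integers, and $w=3/v$. For every $\zeta$ the pair $N_\zeta(v),N_\zeta(w)$ is $1,3^{m_\zeta}$ in some order, and this is the pair $N_\zeta(1),N_\zeta(3)$. With $I=\{2\}$ and the representation above, $f_vf_w$ gives $(9-\eta t^2)(1-\eta t^2)$ and $f_1f_3$ gives $(1-\eta t^2)(9-\eta t^2)$. So $\xi_I=\alpha(f_1f_3f_v^{-1}f_w^{-1})$ is invisible for every $I$.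

\emph{What the modules see.} Let $F$ be the field of fractions of $\mathbb Z_2[[X]]$. Then $E_a=F\otimes_{\Lambda(H)}\Lambda/\Lambda f_a$ is a line $Fe_a$ with a $\sigma$-semilinear action $\gamma e_a=ae_a$, and $E_a\cong E_b$ exactly when $a/b=\sigma(\beta)/\beta$ for some $\beta\in F^\times$. The classes $[E_a]$ play the role of the divisors of the $f_a$, and if $\xi_I$ came from $R_2$, the ``pole'' $E_v$ would have to cancel against $E_1$ or $E_3$. For finite $I$ it does: $v=\sigma(\beta)/\beta$ with $\beta=\prod_{j\in I}\beta_j$, so $E_v\cong E_1$. For infinite $I$ this product tends to $0$, because $\beta_j\to2$, and no other $\beta$ works: an element of $F^\times$ has finitely many zeros and poles, so $N_\zeta(\sigma(\beta)/\beta)=1$ for all $\zeta$ of large order, whereas $N_\zeta(v)\ne1$ for infinitely many orders. In the same way $E_v\not\cong E_3$ if the complement of $I$ is infinite. The representations allow $v$ to imitate $1$ at some orders and $3$ at others; the module $E_v$ cannot switch sides infinitely often.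

\section{Background}\label{sec:background}

\subsection*{Iwasawa algebras}
The ring $\Lambda(G)=\varprojlim(\mathbb Z/p^j)[G/U]$ is compact, and the $\mathbb Z_p$-span of any dense subgroup of $G$ is dense in it. If $K$ is an open subgroup of $H$, then $\Lambda(H)=\bigoplus_i\Lambda(K)g_i$ for representatives $g_i$ of $K\backslash H$. A continuous representation $\rho:G\to GL_n(O)$ extends to a continuous ring homomorphism $\Lambda(G)\to M_n(O)$, still written $\rho$. If $Z\cong\mathbb Z_p^r$ has basis $z_1,\dots,z_r$, then $O[[Z]]=O[[X_1,\dots,X_r]]$ with $z_i=1+X_i$. A power series $a\in O[[X]]$ has a value $a(x)$ at each point of the open unit disc $\{x\in\overline{\mathbb Q}_p:|x|<1\}$, and $a\mapsto a(x)$ is a continuous ring homomorphism. For a \emph{principal unit} $\lambda$, that is $|\lambda-1|<1$, and $s\in\mathbb Z_p$, the power $\lambda^s$ is the value of $(1+X)^s$ at $\lambda-1$.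

\subsection*{Weierstrass theory}
Let $B$ be a complete Noetherian local ring with maximal ideal $\mathfrak m_B$. A monic polynomial in $B[T]$ is \emph{distinguished} if its other coefficients lie in $\mathfrak m_B$. \emph{Preparation:} every $s\in B[[T]]\setminus\mathfrak m_B[[T]]$ is a unit times a distinguished polynomial. \emph{Division:} if $s$ is distinguished, every $f\in B[[T]]$ is uniquely $f=qs+\tau$ with $q\in B[[T]]$, $\tau\in B[T]$, $\deg\tau<\deg s$. For $B=O$ with uniformizer $\pi$, every non-zero $g\in O[[T]]$ is $\pi^kuP$ with $u$ a unit and $P$ distinguished; so $g$ has finitely many zeros in the open unit disc.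

\subsection*{Ore localization}
Let $\Sigma$ be a multiplicatively closed left and right Ore set of non-zero divisors in a ring $R$. The left Ore condition says that for $r\in R$, $t\in\Sigma$ there are $x\in\Sigma$, $y\in R$ with $xr=yt$. Finitely many elements of $R_\Sigma$ have a common left denominator ($s^{-1}r_i$) and a common right denominator ($r_i's'^{-1}$). The ring $R_\Sigma$ is flat over $R$; every element of $R_\Sigma\otimes_RM$ has the form $s^{-1}\otimes x$, and $1\otimes x=0$ if and only if $sx=0$ for some $s\in\Sigma$. A module is \emph{$\Sigma$-torsion} if each element is killed by an element of $\Sigma$. In a left and right Noetherian domain the non-zero elements form such a set, and the localization is a skew field.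

\subsection*{$K$-groups}
$K_1(R)$ is the abelianization of $GL(R)=\varinjlim GL_n(R)$, with transition maps $U\mapsto U\oplus1$; we write it multiplicatively. If $R$ is commutative, the determinant gives a homomorphism $K_1(R)\to R^\times$ that is left inverse to $R^\times\to K_1(R)$. If $\mathfrak F$ is an abelian category in which every object has finite length, then by the Jordan--H\"older theorem $K_0(\mathfrak F)$ is the free abelian group on the isomorphism classes of simple objects, and the class $[E]$ of an object is the sum of its composition factors. We call an element of $K_0(\mathfrak F)$ \emph{effective} if it is the class of an object, that is, if all its coefficients are $\ge0$.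

\section{Formal implications and abelian groups}\label{sec:abelian}

Fix a topological generator $t=1+T$ of $\Gamma$, so that $A_1=O[[T]]$, $\mathfrak p=(T)$ and $\varphi$ is evaluation at $T=0$.

\begin{proof}[Proof of Proposition~\ref{prop:C}(i)]
(a)$\Rightarrow$(c). The map $\tilde\rho$ sends $R_i$ into $M_n(A_i)$ and $R_i^\times$ into $GL_n(A_i)$ for $i=1,2$; take determinants.

(c)$\Rightarrow$(d) is trivial, and (c)$\Rightarrow$(b) holds because $p\notin\mathfrak p$, so that $\varphi$ restricts to ring homomorphisms $A_1\to O$ and $A_2\to L$.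

(b)$\Rightarrow$(c). The value $\xi(\rho)$ sees $g=\Phi_\rho(\xi)$ only at $T=0$; twisting $\rho$ by characters of $\Gamma$ moves this point over the whole disc. Let $O'\supset O$ be the ring of integers of a finite extension, $x$ an element of its maximal ideal, and $\chi:G\to\Gamma\to O'^\times$ the character with $t\mapsto1+x$. Let $\tau$ be the continuous $O'$-algebra automorphism of $O'[[T]]$ with $\tau(t)=(1+x)t$. Then $\widetilde{\rho\otimes\chi}=\tau\circ\tilde\rho$ on $G$, hence on $\Lambda$ and on $R_3$, so $\Phi_{\rho\otimes\chi}(\xi)=\tau(g)$; and $\varphi(\tau(a))=a(x)$ for $a\in O'[[T]]$. Write $g=\pi^kuP_1/P_2$ with $k\in\mathbb Z$, $u\in A_1^\times$ and $P_1,P_2$ coprime distinguished polynomials.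

Case 1. If $P_2\ne1$, let $x$ be a root of $P_2$; it lies in the open unit disc, and $P_1(x)\ne0$. Then $\tau(\pi^kuP_1)$ is a unit of the localization of $O'[[T]]$ at $(T)$ and $\tau(P_2)$ is not, so $\xi(\rho\otimes\chi)=\infty$, contrary to (b). Hence $P_2=1$ and $g\in A_2$.

Case 2. In addition $|g(x)|=|\pi|^k|P_1(x)|\le1$ for all $x$. If $|x|^{\deg P_1}>|\pi|$, then $|P_1(x)|=|x|^{\deg P_1}$. Letting $|x|\to1$ gives $|\pi|^k\le1$, so $k\ge0$ and $g\in A_1$.

Cases 3 and 4. If $\xi(\rho)\ne0,\infty$, then $\Phi_\rho(\xi)$ is a unit of $(A_1)_{\mathfrak p}$ and $\xi^{-1}(\rho)=\xi(\rho)^{-1}$. So $\xi$ and $\xi^{-1}$ both satisfy (b) of Case 1, respectively Case 2, and $g$, $g^{-1}$ both lie in $A_2$, respectively $A_1$.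
\end{proof}

For part (ii) we must recover integrality from finite-order characters alone. Let $O$ be the ring of integers of an unramified finite extension of $\mathbb Q_p$, let $Z\cong\mathbb Z_p^r$ ($r\ge0$) have basis $z_i=1+X_i$, and let $B=O[[Z]]$. For a character $\theta$ of $Z$ of finite order, $b\mapsto b_\theta$ denotes the specialization $X_i\mapsto\theta(z_i)-1$. Let $v$ be the valuation with $v(p)=1$.

\begin{lemma}\label{lem:chars}
Let $b\in B$. {\rm(i)} If $b_\theta=0$ for all $\theta$ of finite order, then $b=0$. {\rm(ii)} If $b\notin pB$, there is $\theta$ of finite order with $v(b_\theta)<1$.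
\end{lemma}

\begin{proof}
(i) The image of $b$ in $O[Z/p^nZ]$ is killed by all characters of the finite abelian group $Z/p^nZ$, so it is $0$; and $B=\varprojlim O[Z/p^nZ]$.

(ii) The character must be chosen so that one term of $b$ dominates (for $b=X_1-X_2$, a character with $\theta(z_1)=\theta(z_2)$ gives $b_\theta=0$). Write $b=\sum_\nu b_\nu X^\nu$ and let $\kappa$ be the lexicographically smallest exponent with $b_\kappa\in O^\times$. Put $M=1+\sum_i\kappa_i$. A root of unity $\zeta$ of order $p^n$, $n\ge1$, has $v(\zeta-1)=1/(p^{n-1}(p-1))$, which tends to $0$. So we can choose $\theta$ such that $u_i=v(\theta(z_i)-1)$ satisfies $u_1<1/M$ and $u_{i+1}<u_i/M$. Then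
\[
u:=\sum_j\kappa_ju_j<1,\qquad \delta_i:=u_i-\sum_{j>i}\kappa_ju_j>0\quad(1\le i\le r).
\]
The term $b_\kappa X^\kappa$ specializes to an element of valuation $u$. A term with $b_\nu\in pO$ gives valuation $\ge1$. A term with $b_\nu\in O^\times$, $\nu\ne\kappa$, has $\nu>\kappa$; if $i$ is the first index where they differ, then $\nu_i\ge\kappa_i+1$ and the valuation is at least $\sum_{j\le i}\kappa_ju_j+u_i=u+\delta_i$. Hence all other terms have valuation $\ge\min(1,u+\min_i\delta_i)>u$, and $v(b_\theta)=u<1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:C}(ii)]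
By (i) it suffices to prove (d)$\Rightarrow$(a). The abelian group $G$ is the product of a finite group $\Delta$ of order prime to $p$ and a finitely generated $\mathbb Z_p$-module $G_p$, which is free because $G$ has no element of order $p$. As $\Gamma$ is torsion-free, $\Delta\subset H$; with $Z=H\cap G_p\cong\mathbb Z_p^r$ we get $H=\Delta\times Z$, and $G_p\to\Gamma$ splits, so $G=\Delta\times Z\times\Gamma$. Since $R_3$ is commutative, $\alpha$ is injective; it is surjective, so we regard $\xi$ as an element of $R_3^\times$. (This is the only place where we use that $\alpha$ is surjective.)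

As $|\Delta|$ is prime to $p$, we have $\mathbb Z_p[\Delta]=\prod_\psi O_\psi$, where $\psi$ runs over the characters of $\Delta$ up to Galois conjugacy and $O_\psi=\mathbb Z_p[\psi]$ is the ring of integers of an unramified extension. So $\Lambda(H)=\prod_\psi B_\psi$ and $\Lambda=\prod_\psi B_\psi[[T]]$ with $B_\psi=O_\psi[[Z]]$. Write $\xi=f/(p^ks)$ with $f\in\Lambda$, $s\in S$, fix $\psi$, put $B=B_\psi$, and use the same letters for the components in $B[[T]]$; the component $f$ is non-zero since $\xi$ is a unit. The module $B[[T]]/(s)$ is finitely generated over $B$, whereas $(B/\mathfrak m_B)[[T]]$ is not; so $s\notin\mathfrak m_B[[T]]$, and by preparation we may assume that $s$ is a distinguished polynomial. Divide: $f=qs+\tau$ with $\deg\tau<\deg s$.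

For $\theta$ of finite order, the Artin character $\rho=\psi\otimes\theta\otimes1$ of $\Delta\times Z\times\Gamma$ has $\Phi_\rho(\xi)=f_\theta/(p^ks_\theta)$, where $\theta$ is applied to the coefficients, and $s_\theta$ is distinguished of degree $\deg s$.

Case 1. By (d), $\tau_\theta/s_\theta=p^k\Phi_\rho(\xi)-q_\theta\in A_2$, so $p^N\tau_\theta=gs_\theta$ with $g\in A_1$ for some $N$. Uniqueness in Weierstrass division, applied to $p^N\tau_\theta=0\cdot s_\theta+p^N\tau_\theta=gs_\theta+0$, gives $\tau_\theta=0$. By Lemma~\ref{lem:chars}(i), $\tau=0$, and the component of $\xi$ is $q/p^k$. This holds for each $\psi$, so $\xi\in R_2$.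

Case 2. Now also $q_\theta/p^k\in A_1$ for all $\theta$. Write $q=p^aq'$ with $q'\notin pB[[T]]$, let $b\notin pB$ be a coefficient of $q'$, and take $\theta$ with $v(b_\theta)<1$ by Lemma~\ref{lem:chars}(ii). Since $p^{a-k}b_\theta$ is integral, $a-k>-1$, so $a\ge k$ and $q/p^k\in B[[T]]$. Hence $\xi\in R_1$.

Cases 3 and 4. Apply Case 1, respectively Case 2, to $\xi$ and $\xi^{-1}$.
\end{proof}

\begin{remark}\label{rem:orderp}
The hypothesis on elements of order $p$ cannot be dropped. Let $G=\Delta\times\Gamma$ and $H=\Delta$ with $|\Delta|=p$, let $e=p^{-1}\sum_{\delta\in\Delta}\delta$ and $\xi=e+p(1-e)\in R_2^\times$. Then $\Phi_\rho(\xi)=p^{\operatorname{rank}\rho(1-e)}\in A_1$ for all $\rho$, but the coefficient of $\delta\ne1$ in $\xi$ is $(1-p)/p$, so $\xi\notin R_1$. As $\alpha$ is injective here, Case 2 fails.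
\end{remark}

\section{The linear elements $\gamma-a$}\label{sec:linear}

From now until the end of Section~\ref{sec:partial}, and again in Section~\ref{sec:general}, $(\gamma,h)$ is a scaling pair for $(G,H)$, with $C$, $\tilde\Gamma$, $c$ as in Definition~\ref{def:pair}. Then $G=H\rtimes\tilde\Gamma$. Let $t=\bar\gamma\in\Gamma$, and let $\sigma$ be conjugation by $\gamma$ on $\Lambda(H)$, so that $\gamma b=\sigma(b)\gamma$. Identify $\Lambda(C)=\mathbb Z_p[[X]]$, $h=1+X$. Then $\sigma$ restricts to the automorphism $X\mapsto(1+X)^c-1$ of this commutative local ring, and it fixes constant terms. For $a\in\Lambda(C)$ and $k\ge0$ put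
\[
f_a=\gamma-a,\qquad M_a=\Lambda/\Lambda f_a,\qquad a^{(k)}=\prod_{i=0}^{k-1}\sigma^i(a).
\]

\begin{lemma}\label{lem:Ma}
Let $a\in\Lambda(C)$, $a\equiv1\bmod(p,X)$. Then $b\mapsto b\bar1$ is an isomorphism $\Lambda(H)\to M_a$ of left $\Lambda(H)$-modules, under which $\gamma$ acts by $x\mapsto\sigma(x)a$ and $\gamma^k$ by $x\mapsto\sigma^k(x)a^{(k)}$. In particular $f_a\in S$.
\end{lemma}

\begin{proof}
In $M_a$ we have $\gamma\bar1=a\bar1$, hence $\gamma b\bar1=\sigma(b)a\bar1$ for $b\in\Lambda(H)$; the formula for $\gamma^k$ follows by induction.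

\emph{Surjectivity.} The left ideal $\Lambda f_a$ is compact, hence closed, so $M_a$ is a compact module, and the image $Z$ of $\Lambda(H)$ in $M_a$ is closed. It is stable under $H$ and $\gamma$. From $\bar1=\gamma^{-1}a\bar1=\sigma^{-1}(a)\gamma^{-1}\bar1$ we get $\gamma^{-1}\bar1=\sigma^{-1}(a)^{-1}\bar1$, so $\gamma^{-1}b\bar1=\sigma^{-1}(b)\sigma^{-1}(a)^{-1}\bar1\in Z$. Since $H$ and $\gamma^{\pm1}$ generate a dense subgroup of $G$, the closed set $Z$ is a $\Lambda$-submodule. It contains $\bar1$, so $Z=M_a$.

\emph{Injectivity.} We make $\Lambda(H)$ a $\Lambda$-module by the expected formula; the point is that the action of $\gamma^{\mathbb Z}$ must extend continuously to $\gamma^{\mathbb Z_p}$. Let $U$ be open and normal in $G$, $J=H\cap U$, $j\ge1$, and $R=(\mathbb Z/p^j)[H/J]$. Let $\tau:R\to R$, $\tau(x)=\sigma(x)a$. Then $\tau(gx)=\sigma(g)\tau(x)$ for $g\in H$, and $\tau^k(x)=\sigma^k(x)a^{(k)}$. Choose a power $k$ of $p$ with $\gamma^k\in U$. Then $\sigma^k$ is trivial on $H/J$, and $\tau^k$ is right multiplication by the image of $a^{(k)}$.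 This image lies in $1+\mathfrak n$, where $\mathfrak n$ is the maximal ideal of the image of $\Lambda(C)$ in $R$, a finite local ring with residue field $\mathbb F_p$; and $1+\mathfrak n$ is a finite $p$-group. So $\tau^{p^N}=1$ for some $p^N\ge k$, and letting $H$ act by left multiplication and $\gamma$ by $\tau$ defines an action of the finite quotient $(H/J)\rtimes(\tilde\Gamma/\tilde\Gamma^{p^N})$ of $G$ on $R$. These actions are compatible as $U$ and $j$ vary, so $\Lambda(H)=\varprojlim R$ becomes a $\Lambda$-module on which $\Lambda(H)$ acts by left multiplication and $f_a\cdot1=\sigma(1)a-a=0$. Hence $\lambda\mapsto\lambda\cdot1$ factors through $M_a$, and the composite $\Lambda(H)\to M_a\to\Lambda(H)$ is the identity.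
\end{proof}

The congruence $a\equiv1$ is needed: for $p$ odd and $a=-1$, the element $\gamma+1$ is a unit of the local ring $\Lambda(\tilde\Gamma)$, and $M_a=0$.

We now compute $\Phi_\rho(\alpha(f_a))$. Let $\mu_{p^\infty}\subset\overline{\mathbb Q}_p^\times$ be the group of roots of unity of $p$-power order, and say that $\zeta\in\mu_{p^\infty}$ has \emph{level} $n\ge0$ if its order is $p^n$. The map $\zeta\mapsto\zeta^c$ permutes the elements of each level; let $m_\zeta$ be the size of the orbit of $\zeta$, that is, the least $m\ge1$ with $\zeta^{c^m}=\zeta$. For $a\in\Lambda(C)^\times$ define the \emph{norm}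
\[
N_\zeta(a)=\prod_{i=0}^{m_\zeta-1}a(\zeta^{c^i}-1).
\]
It is multiplicative and continuous in $a$, and $N_\zeta(1)=1$, $N_\zeta(c)=c^{m_\zeta}\ne1$. Since $(\sigma a)(\zeta-1)=a(\zeta^c-1)$, we have
\begin{equation}\label{eq:normvalue}
a^{(km_\zeta)}(\zeta-1)=N_\zeta(a)^k\qquad(k\ge1).
\end{equation}

\begin{proposition}\label{prop:det}
Let $\rho\in\mathfrak R(G)$. There are $\zeta_1,\dots,\zeta_s\in\mu_{p^\infty}$ and $\eta_1,\dots,\eta_s\in\overline{\mathbb Q}_p^\times$, independent of $a$, such that for all $a\in\Lambda(C)$ with $a\equiv1\bmod(p,X)$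
\[
\Phi_\rho(\alpha(f_a))=\prod_{i=1}^s(-1)^{m_i}\bigl(N_{\zeta_i}(a)-\eta_it^{m_i}\bigr),\qquad m_i=m_{\zeta_i}.
\]
\end{proposition}

\begin{proof}
Let $\rho:G\to GL_r(O)$. Since $C\subset H$, we have $\Phi_\rho(\alpha(f_a))=\det(\rho(\gamma)t-\rho(a))$.

\emph{The eigenvalues of $\rho(h)$ lie in $\mu_{p^\infty}$.} As $\rho(h)^{p^k}\to1$, every eigenvalue $\lambda$ is a principal unit. Triangularizing $\rho(h)$ and passing to the limit over integer exponents shows that the eigenvalues of $\rho(h^c)$ are the $\lambda^c$. But $\rho(h^c)$ is conjugate to $\rho(h)$, so $\lambda\mapsto\lambda^c$ maps the finite set of eigenvalues onto itself, and $\lambda^{c^k-1}=1$ for some $k\ge1$. Here we use that $c$ is not a root of unity: $c^k-1=p^eu$ with $u\in\mathbb Z_p^\times$, and raising to the power $u^{-1}$ gives $\lambda^{p^e}=1$.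

\emph{Reduction to simple factors.} Let $L'$ be a finite extension of $L$ containing the eigenvalues of $\rho(h)$ and $\rho(\gamma)$, and let $\mathcal A\subset M_r(L')$ be the $L'$-algebra generated by $\rho(h)$ and $\rho(\gamma)^{\pm1}$. It is closed, being a subspace, so it contains $\rho(b)$ for all $b\in\Lambda(C)$, as a limit of polynomials in $\rho(h)$. In a basis adapted to a composition series of the $\mathcal A$-module $L'^r$, the matrix $\rho(\gamma)t-\rho(a)$ is block triangular. So it suffices to show that for a composition factor $V$ there are $\zeta$, $\eta$ with $\det(\gamma t-a\mid V)=(-1)^m(N_\zeta(a)-\eta t^m)$, $m=m_\zeta$.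

\emph{Structure of $V$.} Let $\zeta\in L'$ be an eigenvalue of $h$ on $V$ and $E_\zeta\ne0$ its eigenspace. By continuity $b\in\Lambda(C)$ acts on $E_\zeta$ by $b(\zeta-1)$. From $h\gamma=\gamma h^{1/c}$ we get $\gamma E_\zeta\subset E_{\zeta^{1/c}}$, so $\gamma^m$ preserves $E_\zeta$. Let $e_0\in E_\zeta$ be an eigenvector of $\gamma^m$; its eigenvalue $\eta$ is the $m$-th power of an eigenvalue of $\rho(\gamma)$, so $\eta\in L'^\times$. The vectors $e_i=\gamma^ie_0$, $0\le i<m$, are eigenvectors of $h$ with eigenvalues $\zeta^{c^{-i}}$, which run once through the orbit of $\zeta$; so they are linearly independent. Their span is stable under $h$ and $\gamma$, because $\gamma e_{m-1}=\eta e_0$, hence equals $V$. In this basis $a$ is diagonal with entries $d_i=a(\zeta^{c^{-i}}-1)$, whose product is $N_\zeta(a)$, and $\gamma$ is the cyclic shift with corner entry $\eta$. If $m=1$ the determinant is $\eta t-d_0$. If $m\ge2$, only the identity and the $m$-cycle contribute to the Leibniz expansion, giving $\prod_i(-d_i)+(-1)^{m-1}\eta t^m$.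
\end{proof}

\section{Units with prescribed norms}\label{sec:units}

By Proposition~\ref{prop:det}, a quotient of linear elements is invisible as soon as, for every $\zeta$, the norms upstairs agree with the norms downstairs up to order. We want the matching to depend on $\zeta$, so we need units whose norms can be switched level by level. An element $\sigma(\beta)/\beta$ has norm $1$ wherever $\beta$ does not vanish, so we take $\beta$ with zeros at roots of unity. For $j\ge0$ let
\[
w_j=\frac{\sigma(h^{p^j}-1)}{h^{p^j}-1}=\frac{h^{cp^j}-1}{h^{p^j}-1}=\sum_{k\ge0}\binom c{k+1}(h^{p^j}-1)^k .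
\]
The series shows that $w_j\in\Lambda(C)$ has constant term $c$, so it is a unit, and that $w_j\to c$, because $h^{p^j}\to1$. For $j\ge1$ put $v_j=w_j/w_{j-1}$; it has constant term $1$, and $v_j\to1$. So for every $I\subset\{1,2,\dots\}$ the product $v_I=\prod_{j\in I}v_j$ converges in $\Lambda(C)^\times$ and has constant term $1$.

\begin{lemma}\label{lem:norms}
Let $\zeta\in\mu_{p^\infty}$ have level $n$. Then $N_\zeta(v_I)=c^{m_\zeta}$ if $n\in I$, and $N_\zeta(v_I)=1$ otherwise.
\end{lemma}

\begin{proof}
Let $m=m_\zeta$ and $e=c^m$. The product defining $w_j^{(m)}$ telescopes: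
\[
w_j^{(m)}=\prod_{i=0}^{m-1}\frac{h^{c^{i+1}p^j}-1}{h^{c^ip^j}-1}=\frac{h^{ep^j}-1}{h^{p^j}-1}=\sum_{k\ge0}\binom e{k+1}(h^{p^j}-1)^k .
\]
By \eqref{eq:normvalue}, $N_\zeta(w_j)$ is the value at $h=\zeta$. If $j\ge n$, then $\zeta^{p^j}=1$ and the series gives $e$. If $j<n$, then $\zeta^{p^j}\ne1$ and the value is $(\zeta^{ep^j}-1)/(\zeta^{p^j}-1)=1$, since $\zeta^e=\zeta$. So $N_\zeta(v_j)=N_\zeta(w_j)/N_\zeta(w_{j-1})$ is $e$ for $j=n$ and $1$ for $j\ne n$. The lemma follows by multiplicativity and continuity of $N_\zeta$.
\end{proof}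

The elements $1$, $c$, $v_I$ and $c/v_I$ are $\equiv1\bmod(p,X)$, so by Lemma~\ref{lem:Ma} we may define
\begin{equation}\label{eq:xi}
\xi_I=\alpha\bigl(f_1\,f_c\,f_{v_I}^{-1}\,f_{c/v_I}^{-1}\bigr)\in K_1(R_3).
\end{equation}

\begin{proposition}\label{prop:invisible}
For every $I\subset\{1,2,\dots\}$ and every $\rho\in\mathfrak R(G)$ we have $\Phi_\rho(\xi_I)=1$.
\end{proposition}

\begin{proof}
Let $v=v_I$, $w=c/v_I$. For each $\zeta$, Lemma~\ref{lem:norms} and $N_\zeta(w)=c^{m_\zeta}/N_\zeta(v)$ show that $N_\zeta(v),N_\zeta(w)$ are $1,c^{m_\zeta}$ in some order, that is, $N_\zeta(1),N_\zeta(c)$ in some order. By Proposition~\ref{prop:det}, $\Phi_\rho(\alpha(f_1f_c))=\Phi_\rho(\alpha(f_vf_w))$ factor by factor.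
\end{proof}

\section{A divisor map on $K_1(R_3)$}\label{sec:partial}

To show $\xi_I\notin\alpha(R_2\cap R_3^\times)$ it is not enough to inspect the unit in \eqref{eq:xi}, because $\alpha$ is not injective (it kills $\gamma h\gamma^{-1}h^{-1}=h^{c-1}$). We need a homomorphism defined on $K_1(R_3)$ that is ``positive'' on $R_2\cap R_3^\times$, as the divisor of a holomorphic function is. The natural divisor of $f\in\Lambda\cap R_3^\times$ is the module $\Lambda/\Lambda f$. For positivity to make sense we pass to a category of finite length, by tensoring with a skew field of fractions on the side of $H$. This also kills $p$-power torsion, which is what Case 1 requires. The action of $\gamma$ survives, and it carries the information.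

Let $H_0\subset H$ be an open subgroup, normal in $G$, such that $\Lambda_0=\Lambda(H_0)$ is a Noetherian domain, and let $F$ be the skew field of fractions of $\Lambda_0$. (For $G=G_c$ we take $H_0=H$; in general $H_0$ is found in Section~\ref{sec:general}.) The automorphism $\sigma$ of $\Lambda_0$ extends to $F$. Let $\mathfrak F$ be the category of finite-dimensional left $F$-vector spaces $E$ with an additive bijection $\gamma$ satisfying $\gamma(\beta x)=\sigma(\beta)\gamma(x)$; these are the left modules over the skew Laurent polynomial ring $F[\gamma^{\pm1};\sigma]$ that have finite dimension over $F$. It is abelian and all its objects have finite length.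

For a finitely generated $S^*$-torsion left $\Lambda$-module $M$ let
\[
D(M)=F\otimes_{\Lambda_0}M,\qquad\gamma(\beta\otimes x)=\sigma(\beta)\otimes\gamma x .
\]
The action is well defined, since $\sigma(\beta b)\otimes\gamma x=\sigma(\beta)\otimes\sigma(b)\gamma x=\sigma(\beta)\otimes\gamma bx$ for $b\in\Lambda_0$, and $\beta\otimes x\mapsto\sigma^{-1}(\beta)\otimes\gamma^{-1}x$ is its inverse. The functor $D$ is exact because $F$ is flat over $\Lambda_0$. Finally $D(M)$ is finite-dimensional. Indeed $M$ is a quotient of a finite sum of modules $\Lambda/\Lambda p^ks$ with $s\in S$, and in the exact sequence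
\[
\Lambda/\Lambda p^k\xrightarrow{\ \cdot s\ }\Lambda/\Lambda p^ks\to\Lambda/\Lambda s\to0
\]
the first term satisfies $D(\Lambda/\Lambda p^k)=0$, as $p$ is central and invertible in $F$, while the last is finitely generated over $\Lambda(H)$, hence over $\Lambda_0$.

\begin{lemma}\label{lem:partial}
There is a homomorphism $\partial:K_1(R_3)\to K_0(\mathfrak F)$ with $\partial(\alpha(f))=[D(\Lambda/\Lambda f)]$ for $f\in\Lambda\cap R_3^\times$. If $f\in R_2\cap R_3^\times$, then $\partial(\alpha(f))$ is effective. If $f\in R_2^\times$, then $\partial(\alpha(f))=0$.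
\end{lemma}

\begin{proof}
\emph{Integral matrices.} Let $\mathcal S_n=M_n(\Lambda)\cap GL_n(R_3)$. For $A\in\mathcal S_n$ put $\operatorname{cok}(A)=\Lambda^n/\Lambda^nA$, with $\Lambda^n$ the module of row vectors. It is $S^*$-torsion: for $x\in\Lambda^n$ the entries of $xA^{-1}$ have a common left denominator $s\in S^*$, and then $sx\in\Lambda^nA$. Put $d(A)=[D(\operatorname{cok}(A))]$. For $A,B\in\mathcal S_n$, right multiplication by $B$ is injective on $\Lambda^n\subset R_3^n$, so
\[
0\to\operatorname{cok}(A)\xrightarrow{\ \cdot B\ }\operatorname{cok}(AB)\to\operatorname{cok}(B)\to0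
\]
is exact and $d(AB)=d(A)+d(B)$. For $y\in\Lambda\cap R_3^\times$ write $d_n(y)=d(yI_n)$.

\emph{Extension to $GL_n(R_3)$.} Given $U\in GL_n(R_3)$, write $U=s^{-1}A$ with $s\in S^*$ and $A=sU\in\mathcal S_n$, and set $d(U)=d(A)-d_n(s)$. Suppose $U=s^{-1}A=t^{-1}B$. The Ore condition gives $x\in S^*$, $y\in\Lambda$ with $xs=yt$. Then $y=xst^{-1}\in R_3^\times$ and $xA=xsU=ytU=yB$. So $d_n(x)+d(A)=d_n(y)+d(B)$ and $d_n(x)+d_n(s)=d_n(y)+d_n(t)$; subtracting, $d(A)-d_n(s)=d(B)-d_n(t)$. Thus $d(U)$ is well defined, and it extends $d$ on $\mathcal S_n$ (take $s=1$).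

\emph{Multiplicativity.} Let $U=s^{-1}A$, $W=t^{-1}B$. Write $At^{-1}=t'^{-1}A'$ with $t'\in S^*$, $A'\in M_n(\Lambda)$. Then $A'\in\mathcal S_n$, and $t'A=A't$ gives $d(A')-d_n(t')=d(A)-d_n(t)$. Since $UW=(t's)^{-1}A'B$,
\[
d(UW)=d(A')+d(B)-d_n(t')-d_n(s)=d(A)-d_n(s)+d(B)-d_n(t)=d(U)+d(W).
\]

\emph{Stability.} From $U\oplus1=s^{-1}(A\oplus s)$ we get $d(U\oplus1)=d(A)+d_1(s)-(n+1)d_1(s)=d(U)$.

So $d$ is a homomorphism from $GL(R_3)$ to an abelian group and factors through $K_1(R_3)$; this defines $\partial$. If $f\in R_2\cap R_3^\times$, choose $k$ with $p^kf\in\Lambda$; then $\partial(\alpha(f))=[D(\Lambda/\Lambda p^kf)]-[D(\Lambda/\Lambda p^k)]=[D(\Lambda/\Lambda p^kf)]$ is effective. If $f\in R_2^\times$, both $\partial(\alpha(f))$ and $-\partial(\alpha(f))=\partial(\alpha(f^{-1}))$ are effective, so all coefficients vanish.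
\end{proof}

For the elements \eqref{eq:xi} the lemma gives
\begin{equation}\label{eq:dxi}
\partial(\xi_I)=[D(M_1)]+[D(M_c)]-[D(M_{v_I})]-[D(M_{c/v_I})].
\end{equation}

\section{The case $H\cong\mathbb Z_p$}\label{sec:rankone}

Let $G=G_c$, with the scaling pair $(\gamma,h)$ of the introduction. Then $H=C$; take $H_0=H$, so that $F$ is the field of fractions of $\mathbb Z_p[[X]]$. For $a\equiv1\bmod(p,X)$, Lemma~\ref{lem:Ma} shows that $E_a:=D(M_a)=Fe_a$, $e_a=1\otimes\bar1$, is one-dimensional with $\gamma e_a=ae_a$. So $E_a$ is a simple object of $\mathfrak F$. An $F$-linear bijection $E_a\to E_b$ has the form $e_a\mapsto\beta e_b$ with $\beta\in F^\times$, and it commutes with $\gamma$ if and only if $a\beta=\sigma(\beta)b$. Hence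
\begin{equation}\label{eq:iso}
E_a\cong E_b\iff a/b=\sigma(\beta)/\beta\ \text{ for some }\beta\in F^\times .
\end{equation}

\begin{lemma}\label{lem:eventually}
If $E_a\cong E_b$, then $N_\zeta(a)=N_\zeta(b)$ for all $\zeta\in\mu_{p^\infty}$ of sufficiently large level.
\end{lemma}

\begin{proof}
Let $\beta$ be as in \eqref{eq:iso}. It is a quotient of two non-zero power series, which have finitely many zeros in the open unit disc. If the level of $\zeta$ is large, neither vanishes at any $\zeta^{c^i}-1$, since $\zeta^{c^i}$ has the same level as $\zeta$. Then, with $m=m_\zeta$,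
\[
N_\zeta(a/b)=\prod_{i=0}^{m-1}\frac{\beta(\zeta^{c^{i+1}}-1)}{\beta(\zeta^{c^i}-1)}=\frac{\beta(\zeta^{c^m}-1)}{\beta(\zeta-1)}=1.\qedhere
\]
\end{proof}

For $a\in\{1,c,v_I,c/v_I\}$ every norm $N_\zeta(a)$ is $1$ or $c^{m_\zeta}\neq1$, and by Lemma~\ref{lem:norms} the set of levels $n\ge1$ at which it is $c^{m_\zeta}$ is, respectively, $\emptyset$, $\{1,2,\dots\}$, $I$, and the complement $I^{\mathrm c}$. So Lemma~\ref{lem:eventually} gives, for all $I,J\subset\{1,2,\dots\}$, with $\triangle$ the symmetric difference:
\begin{equation}\label{eq:four}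
\begin{array}{ll}
E_{v_I}\cong E_1\ \Rightarrow\ I\text{ finite}, & E_{v_I}\cong E_{v_J}\ \Rightarrow\ I\triangle J\text{ finite},\\[2pt]
E_{v_I}\cong E_c\ \Rightarrow\ I^{\mathrm c}\text{ finite},\qquad & E_{v_I}\cong E_{c/v_J}\ \Rightarrow\ I\triangle J^{\mathrm c}\text{ finite}.
\end{array}
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
$G$ is an extension of $\mathbb Z_p$ by $\mathbb Z_p$, hence torsion-free. Let $I$ be infinite with infinite complement, for instance the set of positive even integers. By \eqref{eq:four}, $E_{v_I}$ is isomorphic neither to $E_1$ nor to $E_c$. So the coefficient of the simple class $[E_{v_I}]$ in \eqref{eq:dxi} is negative, and $\partial(\xi_I)$ is not effective. By Lemma~\ref{lem:partial}, $\xi_I\notin\alpha(R_2\cap R_3^\times)$. By Proposition~\ref{prop:invisible}, $\xi_I$ is invisible. The last assertion is \eqref{eq:principle}.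
\end{proof}

\begin{remark}\label{rem:finite}
Both conditions on $I$ are needed for this argument. Each $w_j$ has the form $\sigma(\beta)/\beta$, and so does every finite product of the $v_j^{\pm1}$. If $I$ is finite, \eqref{eq:iso} gives $E_{v_I}\cong E_1$ and $E_{c/v_I}\cong E_c$. If $I^{\mathrm c}$ is finite, then $\prod_{j\ge1}v_j=c/w_0$ gives $c/v_I=w_0v_{I^{\mathrm c}}$, so $E_{v_I}\cong E_c$ and $E_{c/v_I}\cong E_1$. In both cases $\partial(\xi_I)=0$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:Aprime}]
Call $I,J\subset\{1,2,\dots\}$ equivalent if $I\triangle J$ or $I\triangle J^{\mathrm c}$ is finite. This is an equivalence relation with countable classes, so there are $2^{\aleph_0}$ classes. The class of $\emptyset$ consists of the finite and the cofinite sets. Let $\mathcal I$ be a set of representatives of the other classes, and fix $I\in\mathcal I$. By \eqref{eq:four}, $E_{v_I}$ is not isomorphic to $E_1$, to $E_c$, to $E_{v_J}$ for $J\in\mathcal I\setminus\{I\}$, or to $E_{c/v_J}$ for any $J\in\mathcal I$ (for $J=I$ because $I\triangle I^{\mathrm c}$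 is infinite). So by \eqref{eq:dxi} the coefficient of $[E_{v_I}]$ in $\partial\bigl(\prod_J\xi_J^{n_J}\bigr)$, for a finite product over $J\in\mathcal I$, is exactly $-n_I$. If the product lies in $\alpha(R_2^\times)$, then $\partial$ kills it by Lemma~\ref{lem:partial}, and all $n_I$ vanish. The $\xi_I$ lie in $\mathcal K$ by Proposition~\ref{prop:invisible}, so their classes form a basis of a free abelian subgroup of $\mathcal K/(\mathcal K\cap\alpha(R_2^\times))$ of rank $2^{\aleph_0}$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:D}]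
$G$ is an extension of $\mathbb Z_p$ by $\mathbb Z_p$, hence torsion-free. Let $h$ generate $H$ and let $\gamma\in G$ lift a generator of $\Gamma$. As $G$ is pro-$p$, the closed subgroup generated by $\gamma$ is a quotient of $\mathbb Z_p$ that maps onto $\Gamma\cong\mathbb Z_p$, so it maps isomorphically, and $G=H\rtimes\gamma^{\mathbb Z_p}$ with $\gamma h\gamma^{-1}=h^c$, $c\in\mathbb Z_p^\times$. Since $\gamma^{p^k}\to1$, we have $c^{p^k}\to1$, and $c\equiv c^{p^k}\bmod p$ gives $c\in1+p\mathbb Z_p$. This group is torsion-free because $p$ is odd. If $c\ne1$, then $G\cong G_c$ is not abelian and each case fails by Theorem~\ref{thm:A}. If $c=1$, then $G$ is abelian and each case holds by Proposition~\ref{prop:C}(ii).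
\end{proof}

For $p=2$ the value $c=-1$ also occurs; it gives a non-abelian group to which neither Theorem~\ref{thm:A} nor Proposition~\ref{prop:C}(ii) applies.

\section{General $H$: counting eigenvalues at finite level}\label{sec:general}

Let $(G,H)$ be arbitrary with a scaling pair $(\gamma,h)$. Two features of the last section are lost: the objects $D(M_a)$ need not be simple, and elements of the skew field $F$ cannot be evaluated at roots of unity. What replaces the norms is the spectrum of a power of $\gamma$ on finite-level quotients of $M_a$. This spectrum depends on the $\Lambda_0$-module and not only on its span over $F$, but we show that it depends on the module only up to a negligible proportion of the eigenvalues.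

\subsection*{Uniform subgroups}
A pro-$p$ group is \emph{uniform} if it is topologically finitely generated, torsion-free, and its commutators lie in the closed subgroup generated by the $p$-th powers (fourth powers if $p=2$). Let $G_0$ be an open normal pro-$p$ subgroup of $G$. By \cite[Cor.~4.3]{DDMS}, $H\cap G_0$ has an open characteristic uniform subgroup $H_0$; it is open in $H$ and normal in $G$. Let $d=\dim H_0$, which is also the minimal number of topological generators of $H_0$; $d\ge1$ because $C\subset H$ is infinite. The set $H_n=\{x^{p^n}:x\in H_0\}$ is an open subgroup of index $p^{nd}$ in $H_0$. It is normal in $G$, and $\bigcap_nH_n=1$ since $H_0$ is pro-$p$. By Lazard (see \cite[\S7.4]{DDMS}), $\Lambda_0=\Lambda(H_0)$ is a Noetherian domain, so Section~\ref{sec:partial} applies. Moreover, let $x_1,\dots,x_d$ be a minimal set of topological generators of $H_0$, let $\Omega=\mathbb F_p[[H_0]]=\Lambda_0/p\Lambda_0$, and let $\mathfrak m$ be its augmentation ideal. Then $\operatorname{gr}\Omega=\bigoplus_k\mathfrak m^k/\mathfrak m^{k+1}$ is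 the polynomial ring $\mathbb F_p[\theta_1,\dots,\theta_d]$, where $\theta_i$ is the class of $x_i-1$ in degree $1$. The \emph{symbol} of $0\ne y\in\Omega$ is its class in $\mathfrak m^k/\mathfrak m^{k+1}$ for the largest $k$ with $y\in\mathfrak m^k$.

\subsection*{Growth of coinvariants}
For a finitely generated left $\Lambda_0$-module $Q$ put
\[
\operatorname{rk}Q=\dim_F(F\otimes_{\Lambda_0}Q),\qquad Q(n)=\mathbb Q_p[H_0/H_n]\otimes_{\Lambda_0}Q,\qquad r_n(Q)=\dim_{\mathbb Q_p}Q(n).
\]
The rank is additive in short exact sequences, $Q\mapsto Q(n)$ is right exact, and $r_n(\Lambda_0^k)=kp^{nd}$. We call $Q$ \emph{torsion} if $\operatorname{rk}Q=0$, that is, if each element of $Q$ is killed by a non-zero element of $\Lambda_0$.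

\begin{lemma}\label{lem:growth}
$r_n(Q)=(\operatorname{rk}Q)\,p^{nd}+o(p^{nd})$ as $n\to\infty$.
\end{lemma}

\begin{proof}
\emph{Step 1: $Q=\Lambda_0/\Lambda_0z$, $z\ne0$.} Dividing $z$ by a power of $p$ does not change $Q(n)=\mathbb Q_p[H_0/H_n]/\mathbb Q_p[H_0/H_n]z$, so we may assume that the image $\bar z$ of $z$ in $\Omega$ is non-zero. The rank of the finitely generated $\mathbb Z_p$-module $\mathbb Z_p[H_0/H_n]/\mathbb Z_p[H_0/H_n]z$ is at most the dimension of its reduction modulo $p$, so $r_n(Q)\le\dim_{\mathbb F_p}\Omega/\mathfrak a_n$, where $\mathfrak a_n=\Omega\bar z+I_n$ and $I_n=\ker(\Omega\to\mathbb F_p[H_0/H_n])$. The augmentation ideal of the group algebra over $\mathbb F_p$ of a finite $p$-group is nilpotent, so $\mathfrak a_n$ contains a power of $\mathfrak m$, and therefore $\dim\Omega/\mathfrak a_n=\dim\operatorname{gr}\Omega/\operatorname{gr}\mathfrak a_n$, where $\operatorname{gr}\mathfrak a_n$ is the ideal spanned by the symbols of the elements of $\mathfrak a_n$. It contains the symbol $g\ne0$ of $\bar z$, and the symbol $\theta_i^{p^n}$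 of $(x_i-1)^{p^n}=x_i^{p^n}-1\in I_n$. Fix a monomial order and let $\theta^\kappa$ be the leading monomial of $g$. The quotient of a polynomial ring by an ideal is spanned by the monomials that are not leading monomials of elements of the ideal. Here such a monomial $\theta^\nu$ has $\nu_j<p^n$ for all $j$ and $\nu_i<\kappa_i$ for some $i$. Hence $r_n(Q)\le(\sum_i\kappa_i)\,p^{n(d-1)}=o(p^{nd})$.

\emph{Step 2: $Q$ torsion.} Then $Q$ is a quotient of a finite sum of modules as in Step 1, so $r_n(Q)=o(p^{nd})$.

\emph{Step 3: $Q$ arbitrary, $k=\operatorname{rk}Q$.} Choose $k$ elements of $Q$ whose images form a basis of $F\otimes Q$. They give a map $\Lambda_0^k\to Q$ with torsion cokernel, so $r_n(Q)\le kp^{nd}+o(p^{nd})$ by right exactness. For the lower bound let $\bar Q$ be the image of $Q$ in $F\otimes Q\cong F^k$. If $u$ is a common right denominator of the coordinates of finitely many generators of $\bar Q$, then $x\mapsto xu$ is a left $\Lambda_0$-linear map $\bar Q\to\Lambda_0^k$ whose image spans $F^k$, so its cokernel is torsion. Hence $r_n(Q)\ge r_n(\bar Q)\ge kp^{nd}-o(p^{nd})$.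
\end{proof}

\subsection*{Counting eigenvalues}
A \emph{$\gamma$-module} is a finitely generated left $\Lambda_0$-module $Q$ with an additive bijection $\gamma$ such that $\gamma(bx)=\sigma(b)\gamma(x)$. As $\Lambda_0$ is Noetherian, a $\gamma^{\pm1}$-stable submodule of a $\gamma$-module and the quotient by it are $\gamma$-modules. Since $H_n$ is normal in $G$, the formula $b\otimes x\mapsto\sigma(b)\otimes\gamma x$ defines a $\mathbb Q_p$-linear action of $\gamma$ on $Q(n)$. The subgroup of $G$ that centralizes the finite group $H/H_n$ is closed of finite index, hence open; fix a power $m_n$ of $p$ such that $\gamma^{m_n}$ lies in it. For $\Sigma\subset\overline{\mathbb Q}_p$ let $e_n(Q,\Sigma)$ be the number of eigenvalues of $\gamma^{m_n}$ on $Q(n)$ that lie in $\Sigma$, counted with algebraic multiplicity. Below, $o(p^{nd})$ is \emph{uniform} if it is bounded by a sequence that does not depend on $\Sigma$; we may then let $\Sigma$ vary with $n$.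

\begin{lemma}\label{lem:count}
The following hold with uniform error terms.
\begin{enumerate}
\item[(i)] If $0\to Q_1\to Q_2\to Q_3\to0$ is an exact sequence of $\gamma$-modules, then $e_n(Q_2,\Sigma)=e_n(Q_1,\Sigma)+e_n(Q_3,\Sigma)+o(p^{nd})$.
\item[(ii)] If $P$ is a subquotient of the $\gamma$-module $M$, then $e_n(P,\Sigma)\le e_n(M,\Sigma)+o(p^{nd})$.
\item[(iii)] If $Y\in\mathfrak F$ and $P,Q\subset Y$ are $\gamma$-submodules with $FP=FQ=Y$, then $e_n(P,\Sigma)=e_n(Q,\Sigma)+o(p^{nd})$ and $r_n(P)=(\dim_FY)\,p^{nd}+o(p^{nd})$.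
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $K_n=\ker(Q_1(n)\to Q_2(n))$. The sequence $0\to K_n\to Q_1(n)\to Q_2(n)\to Q_3(n)\to0$ is exact and $\gamma$-equivariant, so the two sides differ by at most $\dim K_n=r_n(Q_1)-r_n(Q_2)+r_n(Q_3)$. This is $o(p^{nd})$ by Lemma~\ref{lem:growth} and additivity of the rank.

(ii) If $P=M'/M''$ with $M''\subset M'\subset M$, then (i), applied twice, gives $e_n(P,\Sigma)\le e_n(M',\Sigma)+o(p^{nd})\le e_n(M,\Sigma)+o(p^{nd})$.

(iii) By flatness $F\otimes P\to F\otimes_{\Lambda_0}Y=Y$ is injective, with image $FP=Y$; so $\operatorname{rk}P=\dim_FY$, and Lemma~\ref{lem:growth} gives $r_n(P)$. Every $y\in Y=F\otimes Q$ has the form $s^{-1}q$, so $sy\in Q$ for some $0\ne s\in\Lambda_0$. Hence $P/(P\cap Q)$ is torsion, and so is $Q/(P\cap Q)$ by symmetry. By (i) and Lemma~\ref{lem:growth}, both $e_n(P,\Sigma)$ and $e_n(Q,\Sigma)$ equal $e_n(P\cap Q,\Sigma)+o(p^{nd})$.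
\end{proof}

Let $a\in\Lambda(C)$, $a\equiv1\bmod(p,X)$. By Lemma~\ref{lem:Ma}, $M_a\cong\Lambda(H)$ is a $\gamma$-module that is free of rank $[H:H_0]$ over $\Lambda_0$; in particular $M_a\subset D(M_a)\ne0$.

\begin{lemma}\label{lem:lattice}
If $Y$ is a composition factor of $D(M_a)$, there is a $\gamma$-submodule $P\subset Y$ with $FP=Y$ that is isomorphic to a subquotient of $M_a$.
\end{lemma}

\begin{proof}
Let $W\subset W'$ be subobjects of $D(M_a)$ with $W'/W\cong Y$. The submodules $M_a\cap W\subset M_a\cap W'$ of $M_a$ are $\gamma^{\pm1}$-stable, and $P=(M_a\cap W')/(M_a\cap W)$ embeds in $W'/W$. For $y\in W'$ there is $0\ne s\in\Lambda_0$ with $sy\in M_a$, so $sy\in M_a\cap W'$; hence $FP=Y$.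
\end{proof}

\begin{lemma}\label{lem:spectrum}
Let $p^{k_n}$ be the order of the image of $h$ in $H/H_n$. The eigenvalues of $\gamma^{m_n}$ on $M_a(n)$ are the numbers $N_\zeta(a)^{m_n/m_\zeta}$, where $\zeta$ runs over the $p^{k_n}$-th roots of unity and each $\zeta$ is counted $[H:H_n]/p^{k_n}$ times. Moreover $k_n\to\infty$, and every sufficiently large integer is of the form $k_n$.
\end{lemma}

\begin{proof}
The decomposition $\Lambda(H)=\bigoplus_i\Lambda_0g_i$ gives $M_a(n)=\mathbb Q_p[H/H_n]$. By Lemma~\ref{lem:Ma} and the choice of $m_n$, the operator $\gamma^{m_n}$ is right multiplication by $a^{(m_n)}\in\Lambda(C)$. As a right module over the group algebra of the cyclic group generated by the image of $h$, the space $\mathbb Q_p[H/H_n]$ is free of rank $[H:H_n]/p^{k_n}$. So over $\overline{\mathbb Q}_p$ it is the direct sum of the eigenspaces of right multiplication by $h$, one of dimension $[H:H_n]/p^{k_n}$ for each $\zeta$ with $\zeta^{p^{k_n}}=1$, and on the $\zeta$-eigenspace $a^{(m_n)}$ acts by $a^{(m_n)}(\zeta-1)$. Since $\gamma^{m_n}$ centralizes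 the image of $h$, we have $c^{m_n}\equiv1\bmod p^{k_n}$, so $\zeta^{c^{m_n}}=\zeta$ and $m_\zeta\mid m_n$. Now use \eqref{eq:normvalue}.

We have $k_n\le k_{n+1}\le k_n+1$, because $H_{n+1}\subset H_n$ and $x^p\in H_{n+1}$ for $x\in H_n$. If $k_n\le K$ for all $n$, then $h^{p^K}\in\bigcap_nH_n=1$, which is false. So $k_n\to\infty$ in steps of size at most $1$.
\end{proof}

Thus all eigenvalues on $M_1(n)$ are $1$, all eigenvalues on $M_c(n)$ are $c^{m_n}\ne1$, and by Lemma~\ref{lem:norms} a root of unity $\zeta$ contributes to $M_{v_I}(n)$ the eigenvalue $c^{m_n}$ if its level is in $I$, and $1$ otherwise.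

\subsection*{The choice of $I$}
We shall show that a common composition factor of $D(M_{v_I})$ and $D(M_1)$ forces a positive proportion of the eigenvalues on $M_{v_I}(n)$ to equal $1$ for \emph{all} large $n$, and likewise for $M_c$ and $c^{m_n}$. For the set of even integers this is no contradiction: the top two levels $k_n$ and $k_n-1$ each account for a proportion at least $(p-1)/p^2$ of the roots $\zeta$, and one of them is odd. So we need $I$ and its complement to contain long intervals. Let
\[
I=\bigcup_{j\ge0}\{i\in\mathbb Z:4^j\le i<2\cdot4^j\},\qquad v=v_I .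
\]

\begin{lemma}\label{lem:liminf}
$\liminf_np^{-nd}e_n(M_v,\{1\})=0$ and $\liminf_np^{-nd}e_n(M_v,\{c^{m_n}\})=0$.
\end{lemma}

\begin{proof}
Let $l\ge1$. There are infinitely many $K$ with $\{K-l+1,\dots,K\}\subset I$, so by Lemma~\ref{lem:spectrum} there are infinitely many $n$ with $\{k_n-l+1,\dots,k_n\}\subset I$. For such $n$, a root $\zeta$ that contributes the eigenvalue $1$ has level $\le k_n-l$. There are at most $p^{k_n-l}$ of them, so
\[
e_n(M_v,\{1\})\le p^{k_n-l}\,[H:H_n]/p^{k_n}=[H:H_0]\,p^{-l}\,p^{nd}.
\]
As $l$ is arbitrary, the first claim follows. The complement of $I$ contains the intervals $2\cdot4^j\le i<4^{j+1}$, and the same count with $I$ replaced by its complement and $1$ by $c^{m_n}$ gives the second claim.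
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\xi=\xi_I$, $w=c/v$. By Proposition~\ref{prop:invisible}, $\xi$ is invisible. Suppose $\xi\in\alpha(R_2\cap R_3^\times)$. By Lemma~\ref{lem:partial} and \eqref{eq:dxi} there is $E\in\mathfrak F$ with
\[
[D(M_1)]+[D(M_c)]=[D(M_v)]+[D(M_w)]+[E]\quad\text{in }K_0(\mathfrak F).
\]
Let $Y$ be a composition factor of $D(M_v)\ne0$, and $k=\dim_FY\ge1$. The coefficient of $[Y]$ on the right is positive, so $Y$ is a composition factor of $D(M_a)$ for $a=1$ or $a=c$. Put $\lambda_n=a^{m_n}$, the only eigenvalue of $\gamma^{m_n}$ on $M_a(n)$. By Lemma~\ref{lem:lattice} there are $\gamma$-submodules $P,Q\subset Y$ with $FP=FQ=Y$, where $P$ is a subquotient of $M_a$ and $Q$ is a subquotient of $M_v$. By Lemma~\ref{lem:count}(ii),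
\[
e_n(P,\overline{\mathbb Q}_p\setminus\{\lambda_n\})\le e_n(M_a,\overline{\mathbb Q}_p\setminus\{\lambda_n\})+o(p^{nd})=o(p^{nd}),
\]
so $e_n(P,\{\lambda_n\})=r_n(P)-o(p^{nd})=kp^{nd}+o(p^{nd})$ by (iii). By (iii) and (ii) again,
\[
kp^{nd}+o(p^{nd})=e_n(P,\{\lambda_n\})=e_n(Q,\{\lambda_n\})+o(p^{nd})\le e_n(M_v,\{\lambda_n\})+o(p^{nd}).
\]
Hence $\liminf_np^{-nd}e_n(M_v,\{\lambda_n\})\ge k\ge1$, which contradicts Lemma~\ref{lem:liminf}. So $\xi\notin\alpha(R_2\cap R_3^\times)$. No assumption on the torsion of $G$ was used; if $G$ has no element of order $p$, then \eqref{eq:principle} shows that the conjecture fails for $G$ in all four cases.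

Finally let $G=GL_2(\mathbb Z_p)$, $p\ge5$, and let $H$ be the kernel of $G\to\Gamma=\mathbb Z_p^\times/\text{torsion}\cong1+p\mathbb Z_p$ induced by the determinant. If $g^p=1$, the minimal polynomial of $g$ over $\mathbb Q_p$ has degree $\le2$ and divides $Y^p-1$, whose irreducible factors are $Y-1$ and the $p$-th cyclotomic polynomial, of degree $p-1>2$; so $g=1$. Take $\gamma=\operatorname{diag}(1+p,1)$ and $h=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)\in H$. Then $\gamma h\gamma^{-1}=\left(\begin{smallmatrix}1&1+p\\0&1\end{smallmatrix}\right)=h^{1+p}$, the group $h^{\mathbb Z_p}$ is isomorphic to $\mathbb Z_p$, and $\det$ maps $\gamma^{\mathbb Z_p}$ isomorphically onto $(1+p)^{\mathbb Z_p}=1+p\mathbb Z_p$. So $(\gamma,h)$ is a scaling pair with $c=1+p$.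
\end{proof}

\begin{thebibliography}{9}

\bibitem{CFKSV}
J. Coates, T. Fukaya, K. Kato, R. Sujatha, O. Venjakob,
\emph{The $GL_2$ main conjecture for elliptic curves without complex multiplication},
arXiv:math/0404297 (2004).

\bibitem{DDMS}
Dixon, du Sautoy, Mann, Segal,
\emph{Analytic pro-$p$ groups}.

\end{thebibliography}
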